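# Lawson quarters and a sharp eigenvalue bound on $2k$-gons

## 1. A sharp bound for polygons with alternating sides

**Theorem 1.** Let $k\ge 2$, let $\Omega_k$ be a $2k$-gon whose sides are split into two alternating families $\Gamma_1,\Gamma_2$ of $k$ segments each, and let $g$ be any metric on $\Omega_k$. Then
$$\mathrm{Area}(\Omega_k,g)\cdot\min\{\lambda_1^N(\Omega_k,g),\lambda_1^{\mathrm{mix}}(\Omega_k,g)\}\le\tfrac12\,\mathrm{Area}(\xi_{k-1,1}),\tag{1}$$
with equality if and only if $(\Omega_k,g)$ is homothetic to a quarter of the Lawson surface $\xi_{k-1,1}$.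

The inequality, with equality for quarters, is stated as a conjecture in the source of the problem: Mikhail Karpukhin, Peter McGrath, Daniel Stern, "Large topology asymptotics for spectrally extremal minimal surfaces in $\mathbb B^3$ and $\mathbb S^3$", arXiv:2502.10225 (2025). So the conjecture is true, and moreover equality holds only for metrics homothetic to a quarter. In plain words: among all ways to put a metric of given area on a polygon with $2k$ sides, how large can we make two frequencies at once, that of the free membrane and that of the membrane clamped on every second side? Let us unpack the terms.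

**Definition ($2k$-gon, metric).** $\Omega_k$ is a closed disk regarded as a smooth surface with corners: near a boundary point it is modelled on a half plane, except at $2k$ corners, where it is modelled on a quadrant. Its boundary is $\Gamma_1\cup\Gamma_2$. Each $\Gamma_i$ consists of $k$ disjoint segments, and the segments of $\Gamma_1$ and $\Gamma_2$ alternate. A metric is a smooth Riemannian metric, smooth up to the boundary and corners. Two metrics are homothetic if, up to a positive constant factor, they correspond under a diffeomorphism of surfaces with corners.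

**Definition (the two eigenvalues).** $\lambda_1^N$ is the first nonzero Neumann eigenvalue, the infimum of $\int|d\phi|_g^2dv_g/\int\phi^2dv_g$ over nonzero $\phi\in H^1(\Omega_k)$ with $\int\phi\,dv_g=0$. And $\lambda_1^{\mathrm{mix}}$ is the infimum of the same quotient over nonzero $\phi\in H^1(\Omega_k)$ whose trace vanishes on $\Gamma_1$, or vanishes on $\Gamma_2$. No mean-value condition is imposed in the second case.

**Definition (Lawson surface, quarter).** For $\gamma\ge1$, $\xi_{\gamma,1}\subset\mathbb S^3$ is Lawson's closed embedded minimal surface of genus $\gamma$ in the round unit sphere; $\xi_{1,1}$ is the Clifford torus. There are two commuting reflections $\tau_1,\tau_2$ of $\mathbb S^3$, through orthogonal great $2$-spheres, which preserve $\xi_{k-1,1}$, such that the quotient by $\langle\tau_1,\tau_2\rangle\cong\mathbb Z_2\times\mathbb Z_2$ is a closed disk and this disk is a fundamental domain bounded by $2k$ arcs fixed alternately by $\tau_1$ and by $\tau_2$. Such a fundamental domain with the induced metric is a quarter. The arcs fixed by $\tau_1$ and those fixed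 by $\tau_2$ are its two families of sides, in either order.

The same method gives two companions.

**Theorem 2.**
(a) Let $(M,g)$ be a closed Riemannian surface with commuting isometric reflections $\tau_1,\tau_2$ and a fundamental domain for $\langle\tau_1,\tau_2\rangle$ which is a $2k$-gon with sides alternately fixed by $\tau_1,\tau_2$. Then $\lambda_1(M,g)\,\mathrm{Area}(M,g)\le2\,\mathrm{Area}(\xi_{k-1,1})$, with equality iff $(M,g)$ is homothetic to $\xi_{k-1,1}$.
(b) Let $g$ be a metric on $\Omega_k$ and $m$ a finite nonzero atomless Borel measure on $\Omega_k$ (atomless: points have measure zero). Define $\lambda_1^N,\lambda_1^{\mathrm{mix}}$ with the quotients $\int|d\phi|_g^2dv_g/\int\phi^2dm$ over $\phi\in C(\Omega_k)\cap H^1(\Omega_k)$ with $\int\phi^2dm>0$ and with $\int\phi\,dm=0$, resp. $\phi|_{\Gamma_i}=0$ for $i=1$ or $2$. Then $m(\Omega_k)\min\{\lambda_1^N,\lambda_1^{\mathrm{mix}}\}\le\frac12\mathrm{Area}(\xi_{k-1,1})$.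

In (b), $m$ may for instance be arc length on a curve inside $\Omega_k$.

**Standing notation.** $N=2k$ and $L=\pi/N=\frac{\pi}{2k}$, so the full circle has length $2\pi=2NL$. We write $\xi=\xi_{k-1,1}$ and $\lambda=\min\{\lambda_1^N,\lambda_1^{\mathrm{mix}}\}$.

## 2. Rectangles and the Clifford torus

Take $k=2$. Write $\mathbb S^3=\{(z,x,y)\in\mathbb C\times\mathbb R^2\}$, $z=z_1+iz_2$, and consider the torus $\{2z_1z_2=x^2-y^2\}$. Since $2z_1z_2=\frac12(z_1+z_2)^2-\frac12(z_1-z_2)^2$, on $\mathbb S^3$ it is given by
$$\tfrac12(z_1+z_2)^2+y^2=\tfrac12=\tfrac12(z_1-z_2)^2+x^2 ,$$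
so it is a Clifford torus, parametrized by
$$(z_1+z_2,\sqrt2\,y)=(\cos\psi_1,\sin\psi_1),\qquad(z_1-z_2,\sqrt2\,x)=(\cos\psi_2,\sin\psi_2),$$
with metric $\frac12(d\psi_1^2+d\psi_2^2)$ and area $2\pi^2$. The reflections $x\mapsto-x$ and $y\mapsto-y$ preserve it. A fundamental domain is $\{x,y\ge0\}=\{0\le\psi_1,\psi_2\le\pi\}$. Two opposite sides ($\psi_1\in\{0,\pi\}$) lie in $\{y=0\}$, and the other two lie in $\{x=0\}$. So the quarter is a flat square of side $\pi/\sqrt2$, and (1) reads $\mathrm{Area}\cdot\lambda\le\pi^2$.

Test it on a flat rectangle $[0,a]\times[0,b]$ with $a\ge b$. By separation of variables $\lambda_1^N=\pi^2/a^2$. With zero data on the sides $X\in\{0,a\}$ the lowest eigenvalue is $\pi^2/a^2$ (eigenfunction $\sin(\pi X/a)$), and with zero data on the other pair it is $\pi^2/b^2$. So $\lambda=\pi^2/a^2$ and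
$$\mathrm{Area}\cdot\lambda=\pi^2\,b/a\le\pi^2,$$
with equality exactly for squares, as Theorem 1 predicts. Of course Theorem 1 concerns all metrics, not only flat ones. We keep the rectangle at hand to see where arguments break.

## 3. The Lawson quarter, its symmetries, and why it gives equality

**Coordinates.** On $\mathbb S^3$ write $z=ce^{i\theta}$ and $(x,y)=\sqrt{1-c^2}(\cos\varphi,\sin\varphi)$. Let $\mathcal C=\{x=y=0\}$ and $P_j=(e^{2ijL},0,0)$. There are $2k$ points $P_j$ on the great circle $\mathcal C$, at spacing $2L=\pi/k$.

**(F1)** (Lawson, *Complete minimal surfaces in $S^3$*, Ann. of Math. 92 (1970); see also Kapouleas–Wiygul, *The index and nullity of the Lawson surfaces $\xi_{g,1}$*, Camb. J. Math. 8 (2020).) Let $T=\{0\le\theta\le2L,\ |\varphi|\le\pi/4\}$, a convex tetrahedron bounded by great spheres. The geodesic quadrilateral formed by the four edges $\{\theta\in\{0,2L\},\ \varphi=\pm\pi/4\}$ bounds a unique area-minimizing disk $S$. It is embedded, with $\mathrm{int}\,S\subset\mathrm{int}\,T$. The surface $\xi$ is the union of the images of $S$ under the group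 generated by the half-turns about its edges. In the cells
$$T_{j,l}=\{2jL\le\theta\le2(j+1)L,\ |\varphi-l\pi/2|\le\pi/4\},\qquad j\in\mathbb Z_{2k},\ l\in\mathbb Z_4,$$
$\xi\cap T_{j,l}$ is a congruent copy of $S$ if $j+l$ is even, and consists of edges $\{\theta\in2L\mathbb Z,\ \varphi\in\frac\pi4+\frac\pi2\mathbb Z\}$ if $j+l$ is odd.

**(F2)** (Choe–Soret, *First eigenvalue of symmetric minimal surfaces in $S^3$*, Indiana Univ. Math. J. 58 (2009).) $\lambda_1(\xi)=2$.

We also use the textbook fact that on a minimal surface in $\mathbb S^3$ the coordinates of $\mathbb R^4$ satisfy $\Delta\phi=2\phi$ (with $\Delta\ge0$).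

**Symmetries.** The purpose is to list the isometries that preserve $\xi$. By uniqueness, $S$ is invariant under the isometries $\theta\mapsto2L-\theta$ and $\varphi\mapsto-\varphi$ of $T$, since they preserve the quadrilateral. Let an isometry of $\mathbb S^3$ act separately on $\theta$ and on $\varphi$, permute the cells, and preserve the parity of $j+l$. It carries $\xi\cap T_{j,l}$, $j+l$ even, to an area-minimizing disk in another even cell, bounded by the corresponding quadrilateral. By uniqueness this is the piece of $\xi$ in that cell. So such an isometry preserves $\xi$. This applies to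

- $\tau_1:x\mapsto-x$ (here $l\mapsto2-l$) and $\tau_2:y\mapsto-y$ (here $l\mapsto-l$);
- $r_n:\ \theta\mapsto2(2n+1)L-\theta$ with $c,x,y$ fixed (here $j\mapsto2n-j$);
- $\eta_n:\ \theta\mapsto4nL-\theta$ with $c$ fixed and $x,y$ exchanged (here $j\mapsto2n-1-j$, $l\mapsto1-l$),

for all $n\in\mathbb Z$; on $z$ these act by $r_n:z\mapsto e^{2i(2n+1)L}\bar z$ and $\eta_n:z\mapsto e^{4inL}\bar z$.

**The quarter.** We now describe $Q:=\xi\cap\{x\ge0,\ y\ge0\}$. The map $\varphi\mapsto-\varphi$ is an isometric involution of the disk $S$. On $\partial S$ it fixes exactly $P_0,P_1$ and exchanges the two arcs between them, so it reverses orientation. As $S$ is a closed Jordan domain in the smooth surface $\xi$, it is conformally $\overline{\mathbb D}$. An anticonformal involution of $\overline{\mathbb D}$ is a reversing isometry of the hyperbolic plane of order two, hence a reflection, hence conjugate to $v\mapsto\bar v$. So the fixed set $S\cap\{\varphi=0\}$ is an arc from $P_0$ to $P_1$. It cuts $S$ into two half-disks. On each open half $y\ne0$ has one sign, and the involution exchanges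 the halves; they are $\{\pm\varphi\ge0\}$.

In the range $0\le\varphi\le\pi/2$ we therefore find $2k$ half-copies of $S$: for $j$ even the one in $T_{j,0}$ with $0\le\varphi\le\frac\pi4$, and for $j$ odd the one in $T_{j,1}$ with $\frac\pi4\le\varphi\le\frac\pi2$. Each is bounded by the two edges $pP_j,pP_{j+1}$, where $p=(0,\frac1{\sqrt2},\frac1{\sqrt2})$, and by an arc from $P_j$ to $P_{j+1}$. They lie in consecutive $\theta$-sectors, and consecutive ones share the edge $pP_j$. So $Q$ is a closed disk with $p$ in its interior and corners $P_0,\dots,P_{2k-1}$. Its side from $P_j$ to $P_{j+1}$ has $\theta\in(2jL,2(j+1)L)$ on the open side. It lies in $\{y=0\}$ for $j$ even and in $\{x=0\}$ for $j$ odd.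

At a corner, $T_{P_j}\xi$ contains the edge direction $e_x+e_y$ and its reflection $e_x-e_y$, so it is spanned by $e_x,e_y$. Near $P_j$, $\xi$ is a graph over $(x,y)$ and $Q$ is the quadrant $x,y\ge0$; the angle is $\frac\pi2$. Since $\mathrm{int}\,S\subset\mathrm{int}\,T$,
$$\xi\cap\mathcal C=\{P_j\},\qquad Q\cap\{z=0\}=\{p\}.\tag{2}$$
The maps $r_n,\eta_n$ preserve $Q$ and fix $p$; and $\mathrm{Area}(Q)=\frac14\mathrm{Area}(\xi)$. In particular $Q$ is a quarter.

**Proposition 3.** Every quarter $Q'$ of $\xi$, for any choice of reflections $\tau_1',\tau_2'$ as in the definition, has $\lambda_1^N(Q')=\lambda_1^{\mathrm{mix}}(Q')=2$, hence gives equality in (1).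

*Proof.* Choose orthonormal coordinates $(z_1',z_2',x',y')$ of $\mathbb R^4$ with $\tau_1':x'\mapsto-x'$, $\tau_2':y'\mapsto-y'$.

**Lower bound.** A mean-zero $\phi\in H^1(Q')$ extends to $\xi$ evenly under both reflections. A $\phi\in H^1(Q')$ vanishing on the arcs fixed by $\tau_1'$ extends $\tau_1'$-oddly and $\tau_2'$-evenly; similarly with the roles exchanged. Traces match along all arcs, so the extensions are in $H^1(\xi)$. They have mean zero and the same Rayleigh quotient as $\phi$. By (F2) both eigenvalues are at least $2$.

**Upper bound.** The coordinates are eigenfunctions of $\xi$ with eigenvalue $2$. As $\xi$ is not contained in a great circle, at least one of $z_1',z_2'$ and at least one of $x',y'$ is not identically zero. By parity, integrals of squares over $Q'$ are a quarter of those over $\xi$, so the restrictions have quotient $2$. The $z'_i$ are even, so they have mean zero on $Q'$; and $x'$, $y'$ vanish on the arcs fixed by $\tau_1'$, $\tau_2'$ respectively. So both eigenvalues equal $2$, and $\mathrm{Area}(Q')\cdot2=\frac12\mathrm{Area}(\xi)$. Scaling gives equality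 for everything homothetic to $Q'$. $\square$

The proof shows what trial functions to use: two coordinates $z_1,z_2$ for the Neumann problem, and $x,y$ for the two mixed problems. This is now turned into a method.

## 4. Conformal dilations settle one conformal type only

**Lemma 4.** Let $g$ be a metric on $\Omega=\Omega_k$ and let $U=(z_U,x_U,y_U):\Omega\to\mathbb S^3\subset\mathbb C\times\mathbb R^2$ be continuous with components in $H^1(\Omega)$. Suppose $\int_\Omega z_U\,dv_g=0$, and that $x_U$ vanishes on one of $\Gamma_1,\Gamma_2$ and $y_U$ on the other. Then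
$$\lambda\,\mathrm{Area}(\Omega,g)\le\int_\Omega|dU|_g^2\,dv_g .$$

*Proof.* The real and imaginary parts of $z_U$ are admissible (or zero) for $\lambda_1^N$, and $x_U,y_U$ for $\lambda_1^{\mathrm{mix}}$. So $\lambda\int\phi^2\le\int|d\phi|^2$ for each component $\phi$. Add, using $|z_U|^2+x_U^2+y_U^2=1$. $\square$

So (1) follows if every $(\Omega,g)$ has such a map $U$ of energy at most $2\,\mathrm{Area}(Q)=\frac12\mathrm{Area}(\xi)$.

**The first attempt.** Suppose that there is a homeomorphism $\chi:\Omega\to Q$, conformal in the interior, taking corners to corners. For $a\in\mathbb C\cong\mathbb C\times\{0\}\subset\mathbb R^4$ with $|a|<1$ let $G_a$ be the conformal dilation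
$$G_a(q)=\frac{(1-|a|^2)\,q+(2+2\langle a,q\rangle)\,a}{1+2\langle a,q\rangle+|a|^2}$$
of $\mathbb S^3$. It multiplies the coordinates $x,y$ by a positive factor, so it preserves $\{x=0\}$ and $\{y=0\}$, and it commutes with $\tau_1,\tau_2$. Put $U_a=G_a\circ\chi$. The boundary conditions of Lemma 4 hold.

For the centring condition let $V(a)=\mathrm{Area}(\Omega)^{-1}\int_\Omega z_{U_a}dv_g$. If $a_n\to e$ with $|e|=1$, then $G_{a_n}(q)\to e$ for every $q\ne-e$, so $V(a_n)\to e$ by dominated convergence. Hence $V$ extends continuously to $\overline{\mathbb D}$ as the identity on $\partial\mathbb D$, and if it had no zero, $V/|V|$ would be a retraction of the disk onto its boundary. So some $V(a)=0$.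

The energy of the conformal map $U_a$ is $2\,\mathrm{Area}(G_a(Q))=\frac12\mathrm{Area}(G_a(\xi))$. With $H$ the mean of the principal curvatures, $\int(1+H^2)\,dA$ is invariant under conformal maps of $\mathbb S^3$ (the classical conformal invariance of the Willmore energy). So
$$\mathrm{Area}(G_a(\xi))\le\int_{G_a(\xi)}(1+H^2)=\int_\xi(1+H^2)=\mathrm{Area}(\xi),$$
and (1) holds for this $\Omega$.

**Where it stops.** The argument needs $\chi$. After a conformal map of $\Omega$ onto $\overline{\mathbb D}$, the corners are $N$ points on the circle, and the Möbius group of $\mathbb D$ has only three real parameters. So $N-3\ge1$ real parameters of conformal type must take one particular value. For $k=2$: a rectangle with $a\ne b$ has no corner-preserving conformal map onto the square. If we insist on the square and use the affine map of $[0,a]\times[0,b]$ onto a square of side $w=\pi/\sqrt2$ instead, the energy is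
$$ab\Big(\frac{w^2}{a^2}+\frac{w^2}{b^2}\Big)=\frac{\pi^2}2\Big(\frac ba+\frac ab\Big)>\pi^2 .$$
A non-conformal change of variables wastes energy.

**The way past.** We do not move $Q$ by dilations. We build new trial maps out of $Q$, one for each position of the corners on a model disk, all with the same energy $2\,\mathrm{Area}(Q)$ for a suitable conformal structure on that disk. Suppose $Q\cong\overline{\mathbb D}$ carries polar coordinates $(s,\theta)$ with $ds\perp d\theta$ in which $\theta$ is the argument of $z$. Then the energy of $Q$ is a sum over slices $\theta=\text{const}$. By the symmetries $r_n,\eta_n$ all slices are copies of those with $\theta\in[0,L]$, each occurring $2N$ times.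

We may cut $Q$ along slices, rotate and reflect the pieces, and reassemble them around the circle: this amounts to replacing $\theta$ by a folded function $\alpha(t)$ with slopes $\pm1$. The energy is unchanged if each slice is again used $2N$ times in all. The folds are chosen so that the corners occur at prescribed angles with gaps $\ell_1,\dots,\ell_N$, $\sum\ell_j=2\pi$. These are $N-1$ free parameters. The demands are $N-3$ (conformal type) plus $2$ (centre of mass): again $N-1$. A degree argument then solves for $\ell$. The steps are: polar coordinates (Section 5), folding (Section 6), trial maps (Section 7), degree (Section 8).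

## 5. Polar coordinates on the quarter

The aim is to show that $\theta$ is a good angular coordinate and to find an orthogonal radial one.

**Lemma 5.** For $a\in\mathbb C$, $|a|=1$, let $u_a=\mathrm{Re}(\bar az)$ on $Q$. Then $u_a$ and $du_a$ do not vanish simultaneously in $\mathrm{int}\,Q$. Hence $dz_p$ is injective, and $d\theta\neq0$ on $\mathrm{int}\,Q\setminus\{p\}$.

*Proof.* Let $u=u_a$. It is smooth up to the boundary, and $u\not\equiv0$, because $P_0$ and $P_1$ have linearly independent $z$-values ($0<2L\le\frac\pi2$). As $u$ is even under $\tau_1,\tau_2$, testing $\Delta u=2u$ on $\xi$ with even extensions gives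
$$\int_Q\langle du,d\psi\rangle=2\int_Qu\psi\qquad\text{for all }\psi\in H^1(Q);\tag{3}$$
with $\psi=1$: $\int_Qu=0$.

**Step 1: exactly one positive and one negative nodal domain.** Let $G$ be a component of $\{u\ne0\}\cap\mathrm{int}\,Q$. The function $u1_G$ is continuous on $\mathrm{int}\,Q$ and locally Lipschitz with constant at most $\sup|du|$, since a short curve in $\mathrm{int}\,Q$ leaving $G$ passes through a zero of $u$. So $u1_G\in W^{1,\infty}(\mathrm{int}\,Q)\subset H^1(Q)$, and (3) gives $\int_G|du|^2=2\int_Gu^2$. Suppose there were three components $G_1,G_2,G_3$. Some nonzero combination of $u1_{G_1},u1_{G_2}$ has mean zero, and its Rayleigh quotient is $2=\lambda_1^N(Q)$ by Proposition 3. It is then an eigenfunction that vanishes on the open set $G_3$, contradicting unique continuation. So there are at most two components. As $\int u=0$ and $u\not\equiv0$, both signs occur.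

**Step 2: no critical zeros.** Suppose $u(q)=0$, $du(q)=0$ with $q\in\mathrm{int}\,Q$. In an isothermal coordinate (a coordinate in which the metric is a multiple of the flat one) centred at $q$, the Taylor expansion of $u$ starts with a homogeneous harmonic polynomial of degree $n\ge2$, say $\mathrm{const}\cdot\varrho^n\cos n(\omega-\omega_0)$ with positive constant, in polar coordinates $(\varrho,\omega)$. On the $n$ rays $\omega\in\omega_0+\frac{2\pi}n\mathbb Z$, $u>0$ close to $q$. On the rays half-way between them, $u<0$ close to $q$. Take short segments $\sigma_1,\sigma_2$ from $q$ along two different positive rays. Join their ends by a simple arc in the positive domain, which is open and connected. This arc is compact and $u>0$ on it, so it avoids a neighbourhood of $q$. Follow it from its last point on $\sigma_1$ to its next point on $\sigma_2$ and close up through $q$ along the segments. This yields a Jordan curve $J\subset\{u>0\}\cup\{q\}$ in $\mathrm{int}\,Q$, which near $q$ is the union of two radii. Both local sides of $J$ at $q$ contain the germ of a negative ray. The two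 local sides lie in different components of $\mathrm{int}\,Q\setminus J$, because by the Jordan curve theorem $q$ is in the closure of both components. As $J$ does not meet $\{u<0\}$, the negative domain is disconnected, contradicting Step 1.

**Step 3: consequences.** All $u_a$ vanish at $p$, so $d u_a(p)\ne0$ for all $a$. Hence the image of $dz_p$ lies in no line, and $dz_p$ is injective. At $q\in\mathrm{int}\,Q\setminus\{p\}$ we have $z(q)\ne0$ by (2). Take $a=iz(q)/|z(q)|$. Then $u_a=c\sin(\theta-\theta(q))$ vanishes at $q$ and $du_a=c\,d\theta$ at $q$; so $d\theta\neq0$ there. $\square$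

**Lemma 6.** There is a homeomorphism $X=se^{i\theta}:Q\to\overline{\mathbb D}$ with $X(p)=0$ which is a smooth diffeomorphism $\mathrm{int}\,Q\setminus\{p\}\to\mathbb D\setminus\{0\}$, with
$$ds\perp d\theta,\qquad|ds|=\kappa s|d\theta|\tag{4}$$
there, where $\kappa$ is continuous on $Q\setminus\{p\}$ and $K^{-1}\le\kappa\le K$ for some constant $K$. Moreover $s,c,\kappa$ are invariant under all $r_n,\eta_n$.

*Proof.* **Step 1: a conjugate function for the angular form.** Let $\omega=z_1dz_2-z_2dz_1=c^2d\theta$, smooth on $Q$. Let $*$ be the Hodge star with $*dv_1=dv_2$, $*dv_2=-dv_1$ in positive isothermal coordinates. Since $d{*dz_i}=-2z_i\,dv$ and $dz_1\wedge{*dz_2}=dz_2\wedge{*dz_1}$,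
$$d{*\omega}=dz_1\wedge{*dz_2}-dz_2\wedge{*dz_1}+z_1(-2z_2)\,dv-z_2(-2z_1)\,dv=0 .$$
So ${*\omega}=d\sigma$ on the disk $Q$. On a side, $z$ is even under the reflection fixing the side, so its normal derivative vanishes, and $\omega(\nu)=0$. Thus $d\sigma={*\omega}$ vanishes on tangent vectors of the sides, and $\sigma$ is constant on $\partial Q$. Normalize $\sigma|_{\partial Q}=0$.

**Step 2: $\sigma$ has one critical point.** Let $v$ be an isothermal coordinate at $p$, $z=Av+O(|v|^2)$ with a real $2\times2$ matrix $A$, invertible by Lemma 5. Orient $Q$ so that $\det A>0$. Then $\omega=\det A\,(v_1dv_2-v_2dv_1)+O(|v|^2)$, so $d\sigma=-\det A\;d(|v|^2/2)+O(|v|^2)$, and $p$ is a nondegenerate strict local maximum. Elsewhere in $\mathrm{int}\,Q$, $|d\sigma|=|\omega|=c^2|d\theta|\ne0$. So $p$ is the only interior critical point. An interior minimum would be critical, but $p$ is a strict local maximum. So the minimum of $\sigma$ is attained only on $\partial Q$. Hence $\sigma>0$ inside, and the maximum is attained at an interior critical point, i.e. only at $p$. With $\sigma_0:=\sigma(p)$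 we have $0<\sigma<\sigma_0$ on $\mathrm{int}\,Q\setminus\{p\}$.

**Step 3: the radius.** Put $s=\sqrt{1-\sigma/\sigma_0}$. Then $ds=-d\sigma/(2\sigma_0s)$ and $d\sigma=c^2{*d\theta}$. So $ds\perp d\theta$ and $|ds|=\frac{c^2}{2\sigma_0s}|d\theta|$, which is (4) with
$$\kappa=\frac{c^2}{2\sigma_0s^2}.$$
This is continuous and positive on $Q\setminus\{p\}$. Near $p$, $c^2=|Av|^2+O(|v|^3)$ and $s^2=\frac{\det A}{2\sigma_0}|v|^2+O(|v|^3)$, so $\kappa$ is bounded above and below there. By compactness $K$ exists.

**Step 4: $X$ is a homeomorphism inside.** On $\mathrm{int}\,Q\setminus\{p\}$, $ds\wedge d\theta=-\frac{c^2}{2\sigma_0s}\,{*d\theta}\wedge d\theta$ is a positive multiple of $dv$. So $X:\mathrm{int}\,Q\setminus\{p\}\to\mathbb D\setminus\{0\}$ is an orientation-preserving local diffeomorphism. It is proper, since $s\to0$ at $p$ and $s\to1$ at $\partial Q$. So it is a covering. A small positive loop around $p$ generates the fundamental group of the source, and its image has winding number $1$, because $X$ and $z=Av+O(|v|^2)$ have the same argument. So the covering has one sheet, and $X$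 is a diffeomorphism there. As $s$ is continuous and vanishes only at $p$, $X:\mathrm{int}\,Q\to\mathbb D$ is a homeomorphism.

**Step 5: $X$ is a homeomorphism up to the boundary.** By (4) the metric of $Q$ is
$$\frac{ds^2}{|ds|^2}+\frac{d\theta^2}{|d\theta|^2}=\frac1{s^2|d\theta|^2}\big(\kappa^{-2}ds^2+s^2d\theta^2\big).\tag{5}$$
Compared with the flat metric $ds^2+s^2d\theta^2$ it has bounded distortion, so $X$ is quasiconformal on $\mathrm{int}\,Q\setminus\{p\}$, hence on $\mathrm{int}\,Q$ (isolated points are removable; the definition and this fact are recalled at the start of Section 8). As $Q$ is a closed Jordan domain in $\xi$, a Riemann map $\mathbb D\to\mathrm{int}\,Q$ extends to a homeomorphism of the closures. Composing it with $X$ gives a quasiconformal self-map of $\mathbb D$, which extends to a homeomorphism of $\overline{\mathbb D}$. Now $se^{i\theta}$ is continuous on all of $Q$, as $z\ne0$ off $p$, so it agrees with this extension. Hence $X:Q\to\overline{\mathbb D}$ is a homeomorphism.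

**Step 6: symmetry.** Let $\iota=r_n$ or $\eta_n$. It fixes $c$ and reverses $\theta$ up to a constant, so $\iota^*\omega=-\omega$. It acts on $z$ as a reflection and $dz_p$ is injective, so $\iota|_Q$ reverses orientation. Thus $\iota^*({*\omega})=-{*\iota^*\omega}={*\omega}$, and $\sigma\circ\iota-\sigma$ is constant, equal to $0$ by the boundary values. So $s$ is invariant, and with it $c$ and $\kappa$. $\square$

**Example.** For the torus of Section 2 everything is explicit. There $\omega=\frac12(\cos\psi_1\sin\psi_2\,d\psi_2-\cos\psi_2\sin\psi_1\,d\psi_1)$. With the orientation for which $*d\psi_2=d\psi_1$ and $*d\psi_1=-d\psi_2$ we get ${*\omega}=\frac12d(\sin\psi_1\sin\psi_2)$. So $\sigma=\frac12\sin\psi_1\sin\psi_2$, $\sigma_0=\frac12$, and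
$$s^2=1-\sin\psi_1\sin\psi_2,\qquad\kappa=\frac{c^2}{s^2}=\frac{\cos^2\psi_1+\cos^2\psi_2}{2(1-\sin\psi_1\sin\psi_2)} .$$
With $A=\sin\psi_1$, $B=\sin\psi_2\in[0,1]$ this is $\frac{2-A^2-B^2}{2(1-AB)}$. It is at most $1$ as $A^2+B^2\ge2AB$. It is at least $\frac12$ as $A^2+B^2-AB\le1$, a convex function being largest at the corners of $[0,1]^2$.

**Functions of $(s,\theta)$.** Let $F:Q\to\mathbb S^3$ be the inclusion and write
$$F\circ X^{-1}(se^{i\theta})=\big(C(s,\theta)e^{i\theta},\,x(s,\theta),\,y(s,\theta)\big).$$
Here $C,x,y$ are continuous on $[0,1]\times\mathbb R/2\pi\mathbb Z$, constant in $\theta$ at $s=0$ with $C(0,\cdot)=0$, and smooth for $0<s<1$. And $\kappa=\kappa(s,\theta)$ is continuous on $(0,1]\times\mathbb R/2\pi\mathbb Z$. We record: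

**(A)** By invariance under $r_n$: $C,\kappa,x,y$ are invariant under $\theta\mapsto2(2n+1)L-\theta$ for all $n$. By $\eta_0$: $C,\kappa$ are even in $\theta$ and $x(s,-\theta)=y(s,\theta)$.

**(B)** $y(1,\theta)=0$ for $0\le\theta\le L$, and $x(1,\theta)=0$ for $-L\le\theta\le0$ (the sides from $P_0$ to $P_1$ and from $P_{-1}$ to $P_0$). Also $C(1,\cdot)\ge c_0$ for some $c_0\in(0,1]$, as $p\notin\partial Q$.

**(C)** Let $a(\theta)\,d\theta$ be the image of the area measure of $Q$ under $\theta$. On $Q$ we have $|dF|^2=2$, so the Dirichlet integrand of $F$ is twice the area density. By (5) and conformal invariance of the Dirichlet integral it may be computed in the metric $\kappa^{-2}ds^2+s^2d\theta^2$. Integrating over $s$, for a.e. $\theta$,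
$$\int_0^1\Big(\kappa s\,(C_s^2+x_s^2+y_s^2)+\frac1{\kappa s}\,(C_\theta^2+C^2+x_\theta^2+y_\theta^2)\Big)ds=2a(\theta).\tag{6}$$
By symmetry $a$ is even and invariant under $\theta\mapsto2(2n+1)L-\theta$, so all intervals $[nL,(n+1)L]$ carry the same mass and
$$\mathrm{Area}(Q)=2N\int_0^La(\theta)\,d\theta.\tag{7}$$

## 6. Folding profiles

Let $\mathcal G=\{\ell\in(0,\infty)^N:\sum_j\ell_j=2\pi\}$, $t_1=0$, $t_{j+1}=t_j+\ell_j$; the arc $[t_j,t_{j+1}]$ is the $j$-th gap. We want a function $\alpha$ of $t$ to put in place of $\theta$. On odd gaps it should take values in $[0,L]$ and on even gaps in $[-L,0]$, so that (B) gives the boundary conditions. It should have slopes $\pm1$, so that the integrand (6) is reproduced. And it should visit every level equally often. On a gap of the standard length $2L$ it can climb to $L$ and return. On a shorter gap it must turn back at $\ell_j/2$ and misses the levels above. On a longer gap it has time to spare. The total missing equals the total to spare, and the long gaps have to make up for the levels missed by the short ones, by going down and up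 again during the climb. All this must depend continuously on $\ell$.

**Lemma 7.** For each $\ell\in\mathcal G$ there is a continuous piecewise linear $\alpha_\ell:\mathbb R/2\pi\mathbb Z\to[-L,L]$ with slopes $\pm1$ such that:
(i) $\alpha_\ell\ge0$ on $[t_j,t_{j+1}]$ for $j$ odd, $\le0$ for $j$ even;
(ii) $\int_0^{2\pi}b(\alpha_\ell(t))\,dt=2N\int_0^Lb$ for every even measurable $b\ge0$;
(iii) $\ell\mapsto\alpha_\ell$ is continuous in sup norm;
(iv) if $\ell\ne(2L,\dots,2L)$, then $\alpha_\ell$ has a strict local extremum with $|\text{value}|\in(0,L)$; if $\ell=(2L,\dots,2L)$, then $C,\kappa,x,y$ at $(s,\alpha_\ell(t))$ equal their values at $(s,t)$.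

*Proof.* **Step 1: bookkeeping of missing and spare levels.** Let $\beta_j=\ell_j/2L$, so $\sum\beta_j=N$. Put
$$\hat\beta_j=\min(\beta_j,1)>0,\quad d_j=1-\hat\beta_j\ \text{(missing)},\quad e_j=\max(\beta_j-1,0)\ \text{(spare)} .$$
Then $\beta_j=\hat\beta_j+e_j$ and $\sum d_j=\sum e_j$. Let $D_i=\sum_{l\le i}d_l$, $E_j=\sum_{l\le j}e_l$, so $D_N=E_N$. Lay the missing intervals one after another on $[0,D_N]$, and the spare ones likewise on $[0,E_N]$: gap $j$ repairs the part of the missing interval of gap $i$ that overlaps. With $[u]_0^d=\max(0,\min(u,d))$ set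
$$b_{ij}=\hat\beta_i+[E_{j-1}-D_{i-1}]_0^{d_i},\qquad b'_{ij}=\hat\beta_i+[E_j-D_{i-1}]_0^{d_i}.$$
Then $b'_{ij}-b_{ij}\ge0$ is the length of $[E_{j-1},E_j]\cap[D_{i-1},D_i]$. Two facts follow. First, $\sum_i(b'_{ij}-b_{ij})=e_j$. Second, for fixed $i$ the intervals $[b_{ij},b'_{ij}]$, $j=1,\dots,N$, tile $[\hat\beta_i,1]$: indeed $b_{i1}=\hat\beta_i$, $b'_{ij}=b_{i,j+1}$, and $b'_{iN}=\hat\beta_i+[D_N-D_{i-1}]_0^{d_i}=1$.

**Step 2: making the repairs fit on the climb, continuously.** Put
$$B'_{ij}=\min(\hat\beta_j,b'_{1j},\dots,b'_{ij}),\qquad B_{ij}=B'_{ij}-(b'_{ij}-b_{ij}).$$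
All are continuous in $\ell$. Suppose $b'_{ij}>b_{ij}$. Then $e_j>0$, so $\hat\beta_j=1$. Also $E_j>D_{i-1}\ge D_n$ for $n<i$, so $E_j-D_{n-1}\ge d_n$ and $b'_{nj}=1$ for $n<i$. Hence $B'_{ij}=b'_{ij}$ and $B_{ij}=b_{ij}>0$. If $b'_{ij}=b_{ij}$, then $B_{ij}=B'_{ij}>0$. So nondegenerate intervals $[B_{ij},B'_{ij}]$ are exactly the repairs $[b_{ij},b'_{ij}]$. The numbers $B'$ only serve to place degenerate excursions continuously.

**Step 3: the path.** On $[t_j,t_{j+1}]$ let $|\alpha_\ell|/L$ be the polygonal path, with $|\alpha_\ell|$ of slopes $\pm1$, through the levels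
$$0,\;B'_{Nj},B_{Nj},B'_{Nj},\;\dots,\;B'_{1j},B_{1j},B'_{1j},\;\hat\beta_j,\;0 .$$
Since $B'_{Nj}\le\dots\le B'_{1j}\le\hat\beta_j$, this is a monotone climb from $0$ to $\hat\beta_j$ with excursions from $B'_{ij}$ down to $B_{ij}$ and back, followed by a descent to $0$. Its duration is $L\big(2\hat\beta_j+2\sum_i(b'_{ij}-b_{ij})\big)=L(2\hat\beta_j+2e_j)=\ell_j$, as required. Give it the sign in (i); the signed function vanishes at every $t_j$ and is continuous, with slopes $\pm1$.

**Step 4: (ii).** For a.e. $v\in(0,1)$, the level $v$ is passed by $|\alpha_\ell|/L$ on gap $j$ exactly $2\cdot1_{v<\hat\beta_j}+2\sum_i1_{[b_{ij},b'_{ij}]}(v)$ times. Summing over $j$ and using the tiling gives $2\#\{j:\hat\beta_j>v\}+2\#\{i:\hat\beta_i<v\}=2N$. Each passage through levels $[v,v+dv]$ takes time $L\,dv$, so $\int b(\alpha_\ell)\,dt=\int_0^1b(Lv)\,2N\,L\,dv$, which is (ii).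

**Step 5: (iii).** The times and signed levels of the listed vertices depend continuously on $\ell$, and all $\alpha_\ell$ are $1$-Lipschitz. If $\ell_n\to\ell$, every uniform subsequential limit of $\alpha_{\ell_n}$ (they exist by Arzelà–Ascoli) is $1$-Lipschitz and passes through the vertices of $\alpha_\ell$. Between consecutive vertices the value changes by exactly the elapsed time, so the limit is linear there and equals $\alpha_\ell$. Hence $\alpha_{\ell_n}\to\alpha_\ell$ uniformly.

**Step 6: (iv).** If the $\ell_j$ are not all equal, some $\beta_j<1$. Then $e_j=0$, there are no excursions on that gap, and $|\alpha_\ell|$ goes $0\to L\beta_j\to0$. If all are equal, $\alpha_\ell$ is the $4L$-periodic zigzag with $\alpha_\ell(t)=t$ on $[-L,L]$, symmetric about the odd multiples of $L$; by (A) the functions $C,\kappa,x,y$ are invariant under the same reflections. $\square$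

**Example.** Take $k=2$ and $\beta=(\frac12,\frac32,1,1)$. Then $d_1=e_2=\frac12$ and all other $d_j,e_j$ vanish. Gap 1 runs through $0,\frac12,0$. On gap 2, $b_{12}=\frac12$ and $b'_{12}=1$, so the levels are $0,1,\frac12,1,0$, with duration $L(1+\frac12+\frac12+1)=3L=\ell_2$. Gaps 3 and 4 run through $0,1,0$. Levels below $\frac12$ are passed twice on each gap, $8$ times. Levels above $\frac12$ are passed $0,4,2,2$ times, again $8=2N$.

At the corners $t_j$ the function $\alpha_\ell$ passes through $0$ with unchanged slope, so nothing is folded there. Folds at the levels $\pm L$ are harmless by the symmetry (A). Folds at levels in between are genuine kinks, and they will be excluded in the case of equality.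

## 7. Trial maps of constant energy

For $\ell\in\mathcal G$ define on $\overline{\mathbb D}$
$$F_\ell(se^{it})=(z_\ell,x_\ell,y_\ell)=\big(C(s,\alpha_\ell(t))e^{it},\ x(s,\alpha_\ell(t)),\ y(s,\alpha_\ell(t))\big),$$
and on $\mathbb D\setminus\{0\}$
$$h_\ell=\kappa(s,\alpha_\ell(t))^{-2}ds^2+s^2dt^2,\qquad\mu_\ell(se^{it})=e^{2it}\,\frac{1-\kappa}{1+\kappa}(s,\alpha_\ell(t)).$$
Only the modulus of $z$ is folded; its argument $t$ runs once around.

**Lemma 8.** $F_\ell$ maps into $\mathbb S^3$, is continuous on $\overline{\mathbb D}$ and locally Lipschitz on $\mathbb D\setminus\{0\}$. On $\partial\mathbb D$, $y_\ell=0$ over $[t_j,t_{j+1}]$ for $j$ odd and $x_\ell=0$ for $j$ even. Off finitely many rays, $F_\ell$ is smooth on $\mathbb D\setminus\{0\}$ and conformal with respect to $h_\ell$. Its energy is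
$$E_{h_\ell}(F_\ell):=\int|dF_\ell|_{h_\ell}^2dA_{h_\ell}=2\,\mathrm{Area}(Q).\tag{8}$$

*Proof.* $C^2+x^2+y^2=1$ gives values in $\mathbb S^3$. Continuity (also at $0$) and the Lipschitz property follow from those of $C,x,y,\alpha_\ell$. The boundary values follow from Lemma 7(i) and (B).

**Conformality.** On an interval where $\alpha_\ell'=1$, $t-\alpha_\ell$ is constant and
$$F_\ell(se^{it})=R\,FX^{-1}(se^{i\alpha_\ell(t)}),\qquad R:z\mapsto e^{i(t-\alpha_\ell)}z.\tag{9}$$
Where $\alpha_\ell'=-1$, $t+\alpha_\ell$ is constant and
$$F_\ell(se^{it})=R'\,FX^{-1}(se^{i\alpha_\ell(t)}),\qquad R':z\mapsto e^{i(t+\alpha_\ell)}\bar z.\tag{10}$$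
$R,R'$ act as isometries of $\mathbb S^3$ fixing $x,y$. The map $(s,t)\mapsto(s,\alpha_\ell(t))$ is isometric from $h_\ell$ to $\kappa^{-2}ds^2+s^2d\theta^2$, and by (5) $FX^{-1}$ is conformal for the latter.

**Energy.** As $|\alpha_\ell'|=1$, the energy density in $ds\,dt$ is the integrand of (6) at $\theta=\alpha_\ell(t)$. Since preimages of null sets under $\alpha_\ell$ are null, (6) integrates to
$$E_{h_\ell}(F_\ell)=\int_0^{2\pi}2a(\alpha_\ell(t))\,dt=4N\int_0^La=2\,\mathrm{Area}(Q)$$
by Lemma 7(ii) and (7). $\square$

**The structure $h_\ell$ as a Beltrami coefficient.** With $\zeta=se^{it}$ we have $ds=\frac12(e^{-it}d\zeta+e^{it}d\bar\zeta)$ and $i\,s\,dt=\frac12(e^{-it}d\zeta-e^{it}d\bar\zeta)$. Hence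
$$\kappa^{-1}ds+i\,s\,dt=\tfrac{\kappa^{-1}+1}2\,e^{-it}\big(d\zeta+\mu_\ell\,d\bar\zeta\big),\qquad h_\ell=|\kappa^{-1}ds+i\,s\,dt|^2,\tag{11}$$
and $\|\mu_\ell\|_\infty\le q:=\frac{K-1}{K+1}<1$. A map $\Psi$ with $\bar\partial\Psi=\mu_\ell\,\partial\Psi$ has $d\Psi=\partial\Psi\,(d\zeta+\mu_\ell d\bar\zeta)$, so it is conformal from $h_\ell$ to the flat structure. For instance, if $\kappa$ is constant, $se^{it}\mapsto s^{1/\kappa}e^{it}$ is such a map: with $r=s^{1/\kappa}$, $dr^2+r^2dt^2=\frac{r^2}{s^2}(\kappa^{-2}ds^2+s^2dt^2)$.

## 8. Matching conformal type and centre of mass by a degree argument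

**Definition (quasiconformal map).** An orientation-preserving homeomorphism $\Psi$ between plane domains is quasiconformal if it is in $W^{1,2}_{\mathrm{loc}}$ and $\bar\partial\Psi=\mu\,\partial\Psi$ a.e. with $\|\mu\|_\infty<1$. It is $K$-quasiconformal if $\|\mu\|_\infty\le\frac{K-1}{K+1}$. Example: $\zeta\mapsto\zeta+q\bar\zeta$, $0<q<1$, has $\mu=q$ and takes circles to ellipses of axis ratio $\frac{1+q}{1-q}$. On surfaces the notion is read in conformal charts.

We use these textbook facts (Ahlfors, *Lectures on quasiconformal mappings*; Lehto–Virtanen, *Quasiconformal mappings in the plane*); all maps preserve orientation.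

- (QC1) For measurable $\mu$ on $\mathbb D$ with $\|\mu\|_\infty<1$ there is a homeomorphism $\Psi$ of $\overline{\mathbb D}$, quasiconformal in $\mathbb D$, with $\bar\partial\Psi=\mu\,\partial\Psi$. It is unique up to postcomposition with a Möbius automorphism of $\mathbb D$.
- (QC2) If $\|\mu_n\|_\infty\le q<1$, $\mu_n\to\mu$ a.e., and $\Psi_n,\Psi$ are the solutions fixing $0$ and $1$, then $\Psi_n\to\Psi$ and $\Psi_n^{-1}\to\Psi^{-1}$ uniformly on $\overline{\mathbb D}$.
- (QC3) Every sequence of $K$-quasiconformal self-homeomorphisms of $\mathbb D$ fixing $0$ has a subsequence converging uniformly on $\overline{\mathbb D}$ to a homeomorphism.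
- (QC4) Quasiconformal maps lie in $W^{1,2}_{\mathrm{loc}}$, are differentiable a.e., preserve null sets, and satisfy the change of variables formula. Their inverses are quasiconformal (with the same $K$), isolated points are removable, and a quasiconformal self-map of $\mathbb D$ extends to a homeomorphism of $\overline{\mathbb D}$.

**Proposition 9.** Let $w_1,\dots,w_N\in\partial\mathbb D$ be distinct and in positive cyclic order, and let $m$ be a finite nonzero Borel measure on $\overline{\mathbb D}$ without atoms on $\partial\mathbb D$. There are $\ell\in\mathcal G$ and a homeomorphism $f:\overline{\mathbb D}\to\overline{\mathbb D}$, quasiconformal in $\mathbb D$ and a.e. conformal from the standard structure to that of $h_\ell$, with $f(w_j)=e^{it_j(\ell)}$ for all $j$ and $\int z_\ell\circ f\,dm=0$.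

*Proof.* **Step 1: a family of equations.** We deform the problem, by a parameter $\varepsilon\in[0,1]$, to one with trivial Beltrami coefficient, Lebesgue measure, and the identity as trial map. For $\ell\in\mathcal G$ let $\Psi=\Psi_{\ell,\varepsilon}$ be the homeomorphism of $\overline{\mathbb D}$ with
$$\bar\partial\Psi=\varepsilon\mu_\ell\,\partial\Psi,\qquad\Psi(e^{it_j})=w_j\quad(j=1,2,3).$$
By (QC1) it exists and is unique: $\Psi=M\circ\Psi^0$, where $\Psi^0$ is the solution fixing $0,1$ and $M$ is the Möbius automorphism taking $\Psi^0(e^{it_j})$ to $w_j$, $j\le3$. If $(\ell_n,\varepsilon_n)\to(\ell,\varepsilon)$, then $\varepsilon_n\mu_{\ell_n}\to\varepsilon\mu_\ell$ on $\mathbb D\setminus\{0\}$, because $\kappa$ is continuous and $\alpha_{\ell_n}\to\alpha_\ell$ uniformly. By (QC2) the $\Psi^0$'s and their inverses converge uniformly. Then the triples $\Psi^0(e^{it_j})$ converge, and so do the $M$'s. So $\Psi_{\ell,\varepsilon}^{\pm1}$ depends continuously on $(\ell,\varepsilon)$ in sup norm.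

Let $m_0$ be Lebesgue measure on $\mathbb D$, $m^\varepsilon=\varepsilon m+(1-\varepsilon)m_0$, and
$$z_\ell^\varepsilon(se^{it})=\big(\varepsilon C(s,\alpha_\ell(t))+(1-\varepsilon)s\big)e^{it} .$$
Choose arguments of the $w_j$ increasing in $[\arg w_1,\arg w_1+2\pi)$, and let $Y=\{\arg w_3<\vartheta_4<\dots<\vartheta_N<\arg w_1+2\pi\}$. Define
$$H_\varepsilon(\ell)=\Big(\arg\Psi(e^{it_4}),\dots,\arg\Psi(e^{it_N});\ \int z_\ell^\varepsilon\circ\Psi^{-1}\,dm^\varepsilon\Big)\in Y\times\mathbb C .$$
It is continuous in $(\ell,\varepsilon)$. Both $\mathcal G$ and $Y\times\mathbb C$ have dimension $N-1$. Put $y_0=(\arg w_4,\dots,\arg w_N;0)$. We need $\ell$ with $H_1(\ell)=y_0$: then $f=\Psi_{\ell,1}^{-1}$ works, by (11).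

**Step 2: no solutions escape.** Let $Z=\{(\ell,\varepsilon):H_\varepsilon(\ell)=y_0\}$; we show that it is a compact subset of $\mathcal G\times[0,1]$. Let $(\ell_n,\varepsilon_n)\in Z$, with $\varepsilon_n\to\varepsilon$ after passing to a subsequence. Put $f_n=\Psi_{\ell_n,\varepsilon_n}^{-1}$, $a_n=f_n^{-1}(0)$, $A_n(w)=\frac{w+a_n}{1+\bar a_nw}$. Then $f_n(w_j)=e^{it_j(\ell_n)}$ for all $j$. The maps $f_n\circ A_n$ are $K$-quasiconformal and fix $0$. By (QC3), along a subsequence they converge uniformly on $\overline{\mathbb D}$ to a homeomorphism $f_\infty$, and $a_n$ converges in $\overline{\mathbb D}$.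

*Case $a_n\to a\in\mathbb D$.* Then $f_n=(f_n\circ A_n)\circ A_n^{-1}$ converges uniformly to a homeomorphism of $\overline{\mathbb D}$. So the points $e^{it_j(\ell_n)}=f_n(w_j)$ converge to $N$ distinct points, i.e. $\ell_n$ converges in $\mathcal G$. The limit is in $Z$ by continuity.

*Case $a_n\to\mathfrak q\in\partial\mathbb D$.* This must be excluded. For every $w\in\overline{\mathbb D}\setminus\{\mathfrak q\}$, $A_n^{-1}(w)=\frac{w-a_n}{1-\bar a_nw}\to-\mathfrak q$, so $f_n(w)\to f_\infty(-\mathfrak q)=:e^{i\vartheta}$. Write $f_n(w)=s_ne^{i\tau_n}$; so $s_n\to1$, $e^{i\tau_n}\to e^{i\vartheta}$. By uniform continuity of $C$ and (B), $\varepsilon_nC(s_n,\alpha_{\ell_n}(\tau_n))+(1-\varepsilon_n)s_n\ge c_0-o(1)$. Hence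
$$\liminf\,\mathrm{Re}\big(e^{-i\vartheta}z_{\ell_n}^{\varepsilon_n}(f_n(w))\big)\ge c_0\qquad\text{for all }w\ne\mathfrak q .$$
As $|z^\varepsilon_\ell|\le1$ and $m(\{\mathfrak q\})=m_0(\{\mathfrak q\})=0$, Fatou's lemma gives
$$\liminf\,\mathrm{Re}\!\int\! e^{-i\vartheta}z_{\ell_n}^{\varepsilon_n}\circ f_n\,dm\ge c_0\,m(\overline{\mathbb D})>0,\qquad\liminf\,\mathrm{Re}\!\int\! e^{-i\vartheta}z_{\ell_n}^{\varepsilon_n}\circ f_n\,dm_0\ge c_0\pi>0 .$$
So $\int z_{\ell_n}^{\varepsilon_n}\circ f_n\,dm^{\varepsilon_n}\ne0$ for large $n$, contradicting $(\ell_n,\varepsilon_n)\in Z$.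

**Step 3: the degree.** The projection of $Z$ to $\mathcal G$ is compact. Choose an open, relatively compact $\mathcal U\subset\mathcal G$ containing it. Then $y_0\notin H_\varepsilon(\partial\,\mathcal U)$ for all $\varepsilon$, and the Brouwer degree $\deg(H_\varepsilon,\mathcal U,y_0)$ is independent of $\varepsilon$. At $\varepsilon=0$, $\Psi$ is Möbius, $z_\ell^0=\mathrm{id}$, and $\int\Psi^{-1}dm_0=\pi\Psi^{-1}(0)$ by the mean value property.

We claim that $H_0:\mathcal G\to Y\times\pi\mathbb D$ is a homeomorphism. Given $(\vartheta,\zeta_0)\in Y\times\pi\mathbb D$, the map $\mathcal B=\Psi^{-1}$ must be the unique Möbius automorphism with $\mathcal B(0)=\zeta_0/\pi$ and $\mathcal B(w_1)=1=e^{it_1}$. It determines $e^{it_j}=\mathcal B(w_j)$ for $j\le3$ and $e^{it_j}=\mathcal B(e^{i\vartheta_j})$ for $j\ge4$. These points are in positive cyclic order, so they determine $\ell\in\mathcal G$, continuously in $(\vartheta,\zeta_0)$, and $H_0(\ell)=(\vartheta,\zeta_0)$. This proves the claim. As $y_0\in Y\times\pi\mathbb D$ and its preimage lies in $\mathcal U$, the degree at $\varepsilon=0$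 is $\pm1$. So it is nonzero at $\varepsilon=1$, and $H_1(\ell)=y_0$ is solvable. $\square$

## 9. Proof of the inequality on every $2k$-gon

Let $g$ be a metric on $\Omega=\Omega_k$.

**Step 1: uniformize.** Embed $\Omega$ as a closed disk in an open simply connected surface to which $g$ extends smoothly. By uniformization this surface is conformal to a domain in $\mathbb C$, in which $\Omega$ is a closed Jordan domain. By the Riemann and Carathéodory theorems there is a homeomorphism $\Phi:\Omega\to\overline{\mathbb D}$, conformal in the interior for a suitable orientation of $\Omega$. Let $w_1,\dots,w_N$ be the images of the corners, positively ordered, and $m=\Phi_*dv_g$, a finite nonzero measure without atoms.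

**Step 2: the trial map.** Take $\ell,f$ from Proposition 9 and set
$$U=F_\ell\circ f\circ\Phi=(z_U,x_U,y_U):\Omega\to\mathbb S^3,$$
a continuous map.

**Step 3: its energy.** $F_\ell$ is locally Lipschitz on $\mathbb D\setminus\{0\}$ and smooth there off finitely many rays. The map $f$ is in $W^{1,2}_{\mathrm{loc}}$, a.e. differentiable, and preimages of null sets under $f$ are null. So $F_\ell\circ f\in W^{1,2}_{\mathrm{loc}}(\mathbb D\setminus\{f^{-1}(0)\})$ and the chain rule holds a.e. Since $f$ is a.e. conformal to $h_\ell$ and $\Phi$ is conformal, change of variables and (8) give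
$$\int_\Omega|dU|_g^2\,dv_g=E_{h_\ell}(F_\ell)=2\,\mathrm{Area}(Q)=\tfrac12\mathrm{Area}(\xi).\tag{12}$$
The exceptional point is harmless. There are cutoff functions vanishing near the point, tending to $1$ elsewhere, with $\|d(\cdot)\|_{L^2}\to0$. As $U$ is bounded with finite energy, inserting them in the definition of the weak derivative shows that $U$ is $W^{1,2}$ across the point. So $U\in H^1(\Omega)\cap C(\Omega)$.

**Step 4: conclusion.** We have $\int_\Omega z_U\,dv_g=\int z_\ell\circ f\,dm=0$. The map $f\circ\Phi$ takes the sides of $\Omega$ onto the arcs $[t_j,t_{j+1}]$, and the sides alternate. So by Lemma 8 $y_U=0$ on one of $\Gamma_1,\Gamma_2$ and $x_U=0$ on the other. Lemma 4 and (12) give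
$$\lambda\,\mathrm{Area}(\Omega)=\lambda\int_\Omega(|z_U|^2+x_U^2+y_U^2)\,dv_g\le\int_\Omega|dU|^2_g\,dv_g=\tfrac12\mathrm{Area}(\xi_{k-1,1}).\tag{13}$$
This is (1). By Proposition 3 equality holds for everything homothetic to a quarter. $\blacksquare$

**Proof of Theorem 2(b).** Use $\Phi_*m$ in place of $\Phi_*dv_g$; it is finite, nonzero and atomless. The components of $U$ are continuous and in $H^1$. There are admissible functions for $\lambda$. For instance, the support of $m$ has more than one point, so some smooth function minus its mean is admissible for $\lambda_1^N$. Thus $\lambda<\infty$, and $\lambda\int\phi^2dm\le\int|d\phi|_g^2dv_g$ holds for each component $\phi$ of $U$, trivially if $\int\phi^2dm=0$. Summing, $\lambda\,m(\Omega_k)\le2\,\mathrm{Area}(Q)$. $\blacksquare$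

## 10. Equality forces the standard profile

Assume equality in (13). Then $\lambda>0$.

**Step 1: $U$ is a conformal immersion by eigenfunctions.** Every component $\phi$ of $U$ satisfies $\int|d\phi|^2=\lambda\int\phi^2$. If $\phi\not\equiv0$, it minimizes the Rayleigh quotient of its class: mean zero for the components of $z_U$, zero data on the relevant $\Gamma_i$ for $x_U,y_U$. So $\int\langle d\phi,d\psi\rangle=\lambda\int\phi\psi$ for all $\psi\in C_c^\infty(\mathrm{int}\,\Omega)$; in the Neumann case test with $\psi$ minus its mean and use $\int\phi=0$. For $\phi\equiv0$ this is trivial. By elliptic regularity $U$ is smooth in $\mathrm{int}\,\Omega$ and $\Delta_gU=\lambda U$. From $|U|^2=1$ we get $0=\frac12\Delta_g|U|^2=\lambda|U|^2-|dU|_g^2$, i.e. $|dU|_g^2=\lambda$. Off finitely many rays $F_\ell$ is conformal with respect to $h_\ell$, and $f,\Phi$ are conformal a.e., so $U^*g_{\mathbb S^3}$ is a.e. a multiple of $g$. The trace shows that it equals $\frac\lambda2g$, everywhere in $\mathrm{int}\,\Omega$ by continuity. So $U$ is a smooth immersion there.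

**Step 2: a fold would create a reflection symmetry of $\xi$.** Suppose $\alpha_\ell$ has a strict local extremum at $t_0$ with value $\alpha_0$, $0<|\alpha_0|<L$. For $\vartheta\in\mathbb R$ let $\rho_\vartheta:z\mapsto e^{2i\vartheta}\bar z$ be the reflection in the great sphere $\{\mathrm{Im}(e^{-i\vartheta}z)=0\}$, and let $R:z\mapsto e^{i(t_0-\alpha_0)}z$. Then $R^{-1}\rho_{t_0}R=\rho_{\alpha_0}$. Near the ray $t=t_0$, (9) and (10) read
$$F_\ell(se^{it})=R\,FX^{-1}(se^{i\alpha_\ell(t)})\quad\text{resp.}\quad\rho_{t_0}R\,FX^{-1}(se^{i\alpha_\ell(t)})$$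
on the side where $\alpha_\ell'=1$, resp. $\alpha_\ell'=-1$, since $\rho_{t_0}R$ is $z\mapsto e^{i(t_0+\alpha_0)}\bar z$. So over these sides the immersion $U$ takes values in the surfaces $R(Q)$ and $\rho_{t_0}R(Q)$, and its tangent planes are theirs. Approach the point of $\Omega$ over $se^{it_0}$, $0<s<1$, from both sides. By continuity of $dU$, with $q=X^{-1}(se^{i\alpha_0})\in\mathrm{int}\,Q\setminus\{p\}$,
$$dR(T_qQ)=d(\rho_{t_0}R)(T_qQ),\qquad\text{i.e. } T_qQ\text{ is invariant under }d\rho_{\alpha_0}.$$
The point $q$ is fixed by $\rho_{\alpha_0}$, and $d\rho_{\alpha_0}$ is the reflection in the plane $\partial_\theta^\perp$. So either $\partial_\theta\in T_qQ$ or $T_qQ=\partial_\theta^\perp=\ker d\theta$. The latter is excluded, since $d\theta|_{T_qQ}\ne0$ by Lemma 5. Thus $\xi$ meets the great sphere orthogonally along the smooth curve $\{\theta=\alpha_0\}\cap\mathrm{int}\,Q\setminus\{p\}$. The minimal surfaces $\xi$ and $\rho_{\alpha_0}\xi$ both contain this curve and are tangent along it.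

**Step 3: the symmetry exists globally, which is impossible.** Near a point of the curve write both surfaces as graphs over their common tangent plane, as real-analytic solutions of the same quasilinear elliptic equation. Their values and first derivatives agree along the curve, in suitable coordinates $\{x_2=0\}$. The equation determines the second $x_2$-derivative from the remaining second derivatives and the lower-order terms. Differentiating repeatedly, all derivatives agree along the curve; by analyticity the graphs agree near it. The set of points of $\xi$ near which $\xi$ and $\rho_{\alpha_0}\xi$ coincide is open and nonempty. It is also closed: at a limit point both compact embedded surfaces pass through with the same tangent plane, and their graphs agree on an open set, hence near the point. As $\xi$ is connected, $\rho_{\alpha_0}\xi=\xi$. So $\xi\cap\mathcal C=\{\theta\in2L\mathbb Z\}$, see (2), is invariant under $\theta\mapsto2\alpha_0-\theta$, and $2\alpha_0\in2L\mathbb Z$. This contradicts $0<|\alpha_0|<L$.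

**Step 4: the isometry onto $Q$.** By Lemma 7(iv), $\ell=(2L,\dots,2L)$ and $F_\ell=F\circ X^{-1}$. Put
$$\chi=X^{-1}\circ f\circ\Phi:\Omega\to Q ,$$
a homeomorphism with $U=F\circ\chi$. It takes corners to corners, as $e^{it_j}=e^{2i(j-1)L}=X(P_{j-1})$. Since $F$ is an embedding and $U$ is a smooth immersion in $\mathrm{int}\,\Omega$, $\chi$ is smooth there and $\frac\lambda2g=\chi^*(g_{\mathbb S^3}|_Q)$.

**Step 5: smoothness up to the boundary.** Near a boundary point or corner of $\Omega$, and near its image, take charts onto relatively open convex subsets of a half plane or quadrant. Both metrics are comparable to Euclidean ones in these charts, and $\chi$ is an isometry from $\frac\lambda2g$ to $g_{\mathbb S^3}|_Q$. So the first derivatives of $\chi$ are bounded. With the Christoffel symbols $\Gamma,\tilde\Gamma$ of the two metrics, smooth up to the boundary,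
$$\partial_i\partial_j\chi^a=\Gamma_{ij}^l\,\partial_l\chi^a-\tilde\Gamma^a_{bc}(\chi)\,\partial_i\chi^b\,\partial_j\chi^c .$$
By induction all derivatives are bounded. On a convex domain each of them is then Lipschitz, so it extends continuously to the boundary. The same holds for $\chi^{-1}$. So $\chi$ is a diffeomorphism of surfaces with corners, and $(\Omega,g)$ is homothetic to the quarter $Q$. With Section 9 this completes the proof of Theorem 1. $\blacksquare$

## 11. Closed surfaces with two reflections

*Proof of Theorem 2(a).* **Step 1: the inequality.** Let $\Omega\subset M$ be the fundamental $2k$-gon, so $\mathrm{Area}(M)=4\,\mathrm{Area}(\Omega)$. As in Proposition 3, admissible functions on $\Omega$ extend to $M$ by parity, with mean zero and the same Rayleigh quotient. Hence $\lambda_1(M)\le\min\{\lambda_1^N(\Omega),\lambda_1^{\mathrm{mix}}(\Omega)\}$, and Theorem 1 gives $\lambda_1(M)\mathrm{Area}(M)\le4\cdot\frac12\mathrm{Area}(\xi)$.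

**Step 2: equality, gluing the isometry.** If equality holds, it holds in Theorem 1 for $\Omega$. After scaling there is an isometry $\chi:\Omega\to Q$, a diffeomorphism of surfaces with corners. It maps sides to sides, so after possibly exchanging the names of $\tau_1,\tau_2$ on $M$ it maps sides fixed by $\tau_i$ to sides fixed by $\tau_i$. Both $M$ and $\xi$ are unions of the four copies of the polygon under $\Lambda=\langle\tau_1,\tau_2\rangle$, and two points of the copies coincide only as follows. Interior points of the polygon have trivial stabilizer. Points of an open side fixed by $\tau_i$ have stabilizer $\{1,\tau_i\}$: the polygon and its $\tau_i$-image already fill a neighbourhood, so a further element fixing the point would make interiors of copies overlap. Corners are fixed by all of $\Lambda$. So $\hat\chi(\delta\cdot w)=\delta\cdot\chi(w)$, $\delta\in\Lambda$, $w\in\Omega$, defines an equivariant homeomorphism $\hat\chi:M\to\xi$.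

**Step 3: $\hat\chi$ is a smooth isometry.** This is clear in the interiors of the copies. Let $b\in\partial\Omega$ with stabilizer $\Lambda_b$, and $A=d\chi_b:T_bM\to T_{\chi(b)}\xi$, a linear isometry. If $b$ is on an open side fixed by $\tau_i$, this side is a geodesic, being fixed by an isometric reflection, and $\Omega$ is, near $b$, the image under $\exp_b$ of a half disk. If $b$ is a corner, $d\tau_1$ and $d\tau_2$ are two commuting reflections of $T_bM$. They are distinct, since $\tau_1\ne\tau_2$ and $M$ is connected, so their axes are orthogonal. The corner angle lies in $(0,\pi)$, so $\Omega$ is, near $b$, the image under $\exp_b$ of a quadrant sector between these axes. The same holds for $Q$ at $\chi(b)$. As $\chi$ maps geodesics to geodesics, $\chi=\exp_{\chi(b)}\circ A\circ\exp_b^{-1}$ on $\Omega$ near $b$. Since $A$ maps sides fixed by $\tau_i$ to sides fixed by $\tau_i$, it commutes with $d\delta$ for $\delta\in\Lambda_b$. Hence by equivariance $\hat\chi=\exp_{\chi(b)}\circ A\circ\exp_b^{-1}$ in a full neighbourhood of $b$. So $\hat\chi$ is smooth near $b$. It is isometric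 on the copies, hence everywhere by continuity of its differential. Equivariance carries this to all points of $M$, so $M$ is isometric, after scaling, to $\xi$.

**Step 4: the converse.** By (F2), $\lambda_1(\xi)\mathrm{Area}(\xi)=2\,\mathrm{Area}(\xi)$, and the product is invariant under homothety. $\blacksquare$
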